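# A rotation factor that does not cancel, even up to Kakutani equivalence

## 1. Cancelling a rotation: the guess and three tests

Take two measure-preserving automorphisms $T_1,T_2$, multiply each by the same irrational rotation $R$, and suppose that the products $T_1\times R$ and $T_2\times R$ are isomorphic. How different can $T_1$ and $T_2$ be? If both are weakly mixing with zero entropy, the answer that one would first guess is this: they may fail to be isomorphic, but they must at least be Kakutani equivalent, because Kakutani equivalence is very coarse and a rotation is a very mild factor. An example of M. Lemańczyk fits this guess: there $T_1,T_2$ are weakly mixing of zero entropy, $T_1\times R\cong T_2\times R$ and $T_1\not\cong T_2$, but $T_1$ and $T_2$ are Kakutani equivalent. Whether the guess is right is the question we take from Marlies Gerber, Philipp Kunde, "Non-classifiability of mixing zero-entropy diffeomorphisms up to isomorphism", arXiv:2509.09003 (2025). We first fix the words, then test the guess, and then show that it is wrong.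

All statements hold modulo null sets, and maps are taken in Borel versions. Write $\mathbb T=\mathbb R/\mathbb Z$ and $e(t)=e^{2\pi i t}$. $R_\alpha$ is the rotation $\theta\mapsto\theta+\alpha$ of $\mathbb T$ with Lebesgue measure. Automorphisms $T$ of $(X,\mu)$ and $S$ of $(Y,\nu)$ are isomorphic, $T\cong S$, if there is a measure-preserving bijection $\varphi:X\to Y$ with $\varphi\circ T=S\circ\varphi$. An ergodic $T$ is weakly mixing if its only measurable eigenfunctions are the constants; then $T\times Q$ is ergodic for every ergodic $Q$.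

**Definition (induced map, Kakutani equivalence).** Let $T$ be ergodic on $(X,\mu)$ and $\mu(A)>0$. The return time is $r_A(x)=\min\{n\ge1:T^nx\in A\}$ for $x\in A$, and the induced map is $T_A(x)=T^{r_A(x)}x$ on $A$ with the normalized measure $\mu_A$. Two ergodic automorphisms $T,S$ are Kakutani equivalent if $T_A\cong S_B$ for some sets $A,B$ of positive measure.

Recall that $T_A$ is again ergodic, that $(T_E)_A=T_A$ for $A\subset E$, and Kac's lemma: $\int_A r_A\,d\mu=1$.

**What an isomorphism of products looks like.** Let $T_1,T_2$ be weakly mixing, $\alpha$ irrational, and $\Theta$ an isomorphism from $T_1\times R_\alpha$ to $T_2\times R_\alpha$. If $F(z,\theta)=\sum_nF_n(z)e(n\theta)$ satisfies $F\circ(T_i\times R_\alpha)=e(s)F$, then $F_n(T_iz)=e(s-n\alpha)F_n(z)$, so each $F_n$ is constant, and it vanishes unless $s=n\alpha$ in $\mathbb T$. Hence the eigenfunctions with eigenvalue $e(\alpha)$ are the multiples of $e(\theta)$. Since $\Theta$ carries eigenfunctions to eigenfunctions, $\Theta(z,\theta)=(\Theta_\theta z,\theta+\theta_0)$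 for a constant $\theta_0$ and measure-preserving bijections $\Theta_\theta$ with
$$\Theta_{\theta+\alpha}\circ T_1=T_2\circ\Theta_\theta .$$
If $\Theta_\theta$ does not depend on $\theta$, then $T_1\cong T_2$. The simplest other choice is $\Theta_\theta=\tau_\theta$, a measure-preserving action of $\mathbb T$ commuting with $T=T_1$. Then $T_2=\tau_\alpha T$, and indeed $\Theta(z,\theta)=(\tau_\theta z,\theta)$ gives
$$\Theta(Tz,\theta+\alpha)=(\tau_{\theta+\alpha}Tz,\theta+\alpha)=(\tau_\alpha T\,\tau_\theta z,\theta+\alpha)=(\tau_\alpha T\times R_\alpha)\Theta(z,\theta). \tag{1}$$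
So whenever a circle acts and commutes with $T$, we have $T\times R_\alpha\cong\tau_\alpha T\times R_\alpha$. The guess can be tested on such pairs. None of the three tests below satisfies both hypotheses (weak mixing and zero entropy); they test the mechanism (1).

**Test 1: rotations.** Let $T=R_c$ with $0<c<1$ irrational, and $\tau_\theta=R_\theta$, so $\tau_\alpha T=R_{c+\alpha}$. Induce $R_c$ on $[0,c)$. The orbit of $x$ moves in steps of length $c$, and when it first passes $1$ it lands in $[0,c)$. So the return map is $x\mapsto x-1$ modulo $c$. After scaling by $1/c$ this is $R_{-1/c}$, and $\theta\mapsto-\theta$ shows $R_{-1/c}\cong R_{1/c}$. Hence $R_c$ and $R_{1/c}$ are Kakutani equivalent. Now take $c=2^{1/3}-1$ and $\alpha=2^{2/3}$. From $(2^{1/3}-1)(2^{2/3}+2^{1/3}+1)=1$ we get $1/c=2^{2/3}+2^{1/3}+1\equiv c+\alpha\pmod 1$. So $R_c\times R_\alpha\cong R_{c+\alpha}\times R_\alpha$ by (1). The eigenvalues of $R_c$ are the $e(nc)$, those of $R_{c+\alpha}$ the $e(n(c+\alpha))$. Since $1,2^{1/3},2^{2/3}$ are linearly independent over $\mathbb Q$,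 these sets differ and $R_c\not\cong R_{c+\alpha}$. But the two are Kakutani equivalent. Isomorphism does not cancel; the guess survives.

**Test 2: affine skew products.** On $\mathbb T^2$ let $T(x,k)=(x+a,k+x)$ with $a$ irrational, and $\tau_g(x,k)=(x,k+g)$. Put $Q(x,k)=(x-\alpha,k)$. Then $\tau_\alpha TQ(x,k)=(x-\alpha+a,\,k+x-\alpha+\alpha)=QT(x,k)$. So even $\tau_\alpha T\cong T$.

**Test 3: a Bernoulli shift.** On $\mathbb T^{\mathbb Z}$ with product Lebesgue measure let $(Tx)_i=x_{i+1}$ and $(\tau_gx)_i=x_i+g$. This $T$ is weakly mixing, of infinite entropy. Let $(Qx)_i=x_i+i\alpha$, which preserves the measure. Then $(TQx)_i=x_{i+1}+(i+1)\alpha=(Q\tau_\alpha Tx)_i$. Again $\tau_\alpha T\cong T$.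

The guess has survived, but look at how. In Tests 2 and 3, $T$ is a circle extension: of the rotation $x\mapsto x+a$ in Test 2, of the shift on the differences $y_i=x_{i+1}-x_i$ in Test 3. Both times the conjugacy $Q$ moves the base: $x\mapsto x-\alpha$, respectively $y_i\mapsto y_i+\alpha$. In Test 1 the base is a point, and the equivalence uses the set $[0,c)$, which is not a union of fibers of the circle action. To break the guess we want a circle extension of a base with almost no self-maps, and we want to know that no Kakutani equivalence can cut through the fibers. This can be arranged.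

**Theorem A.** For every irrational $\alpha$ there are zero-entropy weakly mixing automorphisms $T_1,T_2$ of a standard non-atomic probability space such that $T_1\times R_\alpha\cong T_2\times R_\alpha$ but $T_1,T_2$ are not Kakutani equivalent.

For topological groups $G,K$ let $\operatorname{Hom}(G,K)$ be the set of continuous homomorphisms.

**Theorem B.** Let $K$ be a non-trivial compact connected metrizable abelian group. There is a family $(T_c)_{c\in K}$ of automorphisms of one standard non-atomic probability space such that: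

1. every $T_c$ is weakly mixing and has zero entropy;
2. $T_c$ and $T_{c'}$ are Kakutani equivalent if and only if $c=c'$;
3. for every compact connected metrizable abelian group $G$ and every ergodic rotation $R:\theta\mapsto\theta+g_0$ of $G$, the following are equivalent: (i) $T_c\times R\cong T_{c'}\times R$; (ii) $T_c\times R$ and $T_{c'}\times R$ are Kakutani equivalent; (iii) $c'-c=\beta(g_0)$ for some $\beta\in\operatorname{Hom}(G,K)$;
4. (using the results of Friedman–Ornstein and Rudolph quoted in Section 9) the family can be chosen so that in addition every $T_c$ is mixing.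

Theorem A is the case $K=G=\mathbb T$, $T_1=T_0$, $T_2=T_\alpha$, $\beta=\mathrm{id}$. Since $\operatorname{Hom}(\mathbb T,\mathbb T)=\mathbb Z$, one family serves all $\alpha$, and $T_c\times R_\alpha\cong T_{c'}\times R_\alpha$ if and only if $c'-c\in\mathbb Z\alpha$.

**Corollary C.** Let $Q$ be any ergodic automorphism that is not weakly mixing, for example $Q=R_\alpha$. Then there are $2^{\aleph_0}$ pairwise non-Kakutani-equivalent zero-entropy weakly mixing (even mixing) automorphisms $T$ whose products $T\times Q$ are all isomorphic. The cardinality $2^{\aleph_0}$ is the largest possible.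

## 2. Group extensions, coboundaries, and fibers cut by inducing

Let $S$ be an ergodic automorphism of $(X,\mu)$, let $H$ be an abelian group and $\psi:X\to H$ measurable. Put
$$\psi^{(n)}=\sum_{i=0}^{n-1}\psi\circ S^i\quad(n\ge0),\qquad \psi^{(-n)}=-\psi^{(n)}\circ S^{-n}.$$
These sums satisfy the cocycle identity $\psi^{(n+m)}(x)=\psi^{(n)}(x)+\psi^{(m)}(S^nx)$ for all $n,m\in\mathbb Z$.

**Definition (extension, coboundary).** For a compact metrizable abelian group $K$ with Haar measure $\lambda$ and $\psi:X\to K$, let $S\ltimes\psi$ be the map $(x,k)\mapsto(Sx,k+\psi(x))$ of $X\times K$ with the measure $m=\mu\times\lambda$. It commutes with the translations $\tau_g(x,k)=(x,k+g)$. Put $\pi(x,k)=x$. The function $\psi$ is a coboundary if $\psi=b\circ S-b$ for some measurable $b$; write $\psi\simeq\psi'$ if $\psi-\psi'$ is a coboundary.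

For example, in Test 2 the map $T$ is $S\ltimes\psi$ with $S=R_a$ and $\psi(x)=x$. A constant $t\in\mathbb T$ is an $S$-coboundary exactly when $e(t)$ is an eigenvalue of $S$: if $b\circ S-b=t$, then $e(b)$ is an eigenfunction, and conversely an eigenfunction of an ergodic map has constant modulus, so it may be written $e(b)$ after scaling.

If $\mu(E)>0$, put $\psi_E(x)=\psi^{(r_E(x))}(x)$ for $x\in E$. The return time of $(x,k)$ to $E\times K$ is $r_E(x)$, so $(S\ltimes\psi)_{E\times K}=S_E\ltimes\psi_E$. Also $(1_E)_E=1$, since an orbit visits $E$ exactly once in the time interval $[0,r_E)$.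

**Lemma 1.** $\psi$ is an $S$-coboundary if and only if $\psi_E$ is an $S_E$-coboundary.

*Proof.* If $\psi=b\circ S-b$, then $\psi_E=\psi^{(r_E)}=b\circ S_E-b$ on $E$. Conversely let $\psi_E=b\circ S_E-b$ on $E$. Put $r(x)=\min\{n\ge0:S^nx\in E\}$ and $\tilde b(x)=b(S^{r(x)}x)-\psi^{(r(x))}(x)$. If $x\notin E$, then $r(Sx)=r(x)-1$ and $S^{r(Sx)}Sx=S^{r(x)}x$, so $\tilde b(Sx)-\tilde b(x)=\psi^{(r(x))}(x)-\psi^{(r(x)-1)}(Sx)=\psi(x)$. If $x\in E$, then $r(x)=0$ and $r(Sx)=r_E(x)-1$, so $\tilde b(Sx)-\tilde b(x)=b(S_Ex)-b(x)-\psi^{(r_E(x)-1)}(Sx)=\psi_E(x)-\psi^{(r_E(x)-1)}(Sx)=\psi(x)$. $\square$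

**Lemma 2.** If $S_E\ltimes\psi_E$ is ergodic, so is $S\ltimes\psi$.

*Proof.* An $S\ltimes\psi$-invariant set meets $E\times K$ in an invariant set of the induced map, hence in a null or a full set. Since $S$ is ergodic, almost every orbit of $S\ltimes\psi$ meets $E\times K$. So the invariant set is null or conull. $\square$

**Equivalences over the identity never occur.** Let $V$ be weakly mixing, $T=V\ltimes\varphi$ with $\varphi:X\to\mathbb T$, and $\alpha\ne0$ in $\mathbb T$. Suppose that $T$ and $\tau_\alpha T=V\ltimes(\varphi+\alpha)$, both induced on $A'\times\mathbb T$, were conjugate by a map $(x,k)\mapsto(x,k+b(x))$. Comparing second coordinates gives $b\circ V_{A'}-b=(\varphi+\alpha)_{A'}-\varphi_{A'}=(\alpha)_{A'}$, where $\alpha$ denotes the constant function. By Lemma 1, $\alpha$ would be a $V$-coboundary and $e(\alpha)\neq1$ an eigenvalue of $V$, a contradiction.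

**Where the direct approach stops.** To exclude all isomorphisms between two extensions, a sensible first approach is to expand functions in characters of the fiber and to use that both maps commute with the translations $\tau_g$. For a Kakutani equivalence $\Phi:A\to B$ this stops at the first line. The set $A$ is an arbitrary subset of $X\times K$ and need not be $\tau_g$-invariant, so $\tau_g$ does not act on $A$, and there is no expansion in characters. Spectral properties of the whole maps do not help either: by the theorem of Friedman and Ornstein quoted in Section 9, every ergodic automorphism of a non-atomic space has a mixing induced map.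

The way around this is to extend $\Phi$ from $A$ to the whole space by letting a point wait until it enters $A$. The extended map $\hat\Phi$ satisfies $\hat\Phi(Tz)=T'^{\,\ell(z)}\hat\Phi(z)$ with an integer $\ell(z)\ge0$, and since it is defined everywhere, it can be compared with $\hat\Phi\circ\tau_g$. For small $g$ the two maps see nearly the same symbols along the base orbits. We therefore want a base $S$ in which two orbits whose names agree up to a moderate proportion of insertions and deletions are the same orbit. We build such a base first.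

## 3. Permutation words with short common subsequences

For finite words $u,v$ let $L(u,v)$ be the length of a longest common subsequence. For example $L(0123,3210)=1$ and $L(0123,1032)=2$. Let
$$N_n=4^{n+7},\qquad m_n=9\sqrt{N_n}=9\cdot2^{n+7}\le N_n,\qquad [N]=\{0,\dots,N-1\}.$$

**Lemma 3.** For each $n\ge0$ there are bijections $\sigma_{n,j}:[N_n]\to[N_n]$, $j\in[N_{n+1}]$, such that for $j\ne j'$ the words $\sigma_{n,j}(0)\cdots\sigma_{n,j}(N_n-1)$ and $\sigma_{n,j'}(0)\cdots\sigma_{n,j'}(N_n-1)$ have no common subsequence of length $m_n$.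

*Proof.* Write $N=N_n$, $m=m_n$ and choose the $\sigma_{n,j}$ independently and uniformly at random. In such a word each letter occurs once, so a common subsequence of length $m$ is a set of $m$ letters that appears in the same order in both words. For a given set this has probability $1/m!$. Using $m!\ge(m/e)^m$, a given pair is bad with probability at most
$$\binom Nm\frac1{m!}\le\frac{N^m}{(m!)^2}\le\Big(\frac{e^2N}{m^2}\Big)^m=\Big(\frac{e^2}{81}\Big)^m\le10^{-m}.$$
There are at most $\frac12(4N)^2=8N^2=8\cdot16^{n+7}$ pairs, and $8\cdot16^{n+7}\cdot10^{-9\cdot2^{n+7}}<1$. So with positive probability no pair is bad. $\square$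

Let $\Sigma=[N_0]$, $h_0=1$, $h_{n+1}=N_nh_n$. Let $w_{0,i}=i$ for $i\in\Sigma$ and
$$w_{n+1,j}=w_{n,\sigma_{n,j}(0)}\,w_{n,\sigma_{n,j}(1)}\cdots w_{n,\sigma_{n,j}(N_n-1)},\qquad j\in[N_{n+1}].$$
Then $|w_{n,j}|=h_n$. We call $w_{n,\sigma_{n,j}(a)}$ the $a$-th $n$-block of $w_{n+1,j}$, and $\sigma_{n,j}(a)$ its type. All words $w_{n+1,j}$ consist of the same $n$-blocks in different orders, and each type occurs exactly once in each of them.

Put $\varepsilon_0=\vartheta_0=0$, $\varepsilon_{n+1}=(4\varepsilon_n+m_n)/N_n$ and $\vartheta_{n+1}=\vartheta_n+2\varepsilon_n$. By induction $\varepsilon_n\le1$ and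
$$\varepsilon_{n+1}\le4\cdot4^{-n-7}+9\cdot2^{-n-7}\le10\cdot2^{-n-7}.$$
Hence $n^2\varepsilon_n\to0$, and $\vartheta_n\le2\sum_{i\ge0}10\cdot2^{-i-7}=40/128<\frac12$.

**Lemma 4.** If $i\ne j$ and $u,v$ are strings of consecutive symbols in $w_{n,i}$ and $w_{n,j}$ respectively, then
$$L(u,v)\le\tfrac{\vartheta_n}2(|u|+|v|)+\varepsilon_nh_n .$$

*Proof.* For $n=0$ the two words are different single symbols and $L=0$. Assume the claim for $n$, and let $u,v$ lie in $w_{n+1,i}$ and $w_{n+1,j}$ with $i\ne j$. Fix an optimal matching of positions $(s_1,t_1),\dots,(s_L,t_L)$, strictly increasing in both coordinates.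

**Step 1: cut the matching into cells.** The cell of a matched pair $(s,t)$ is $(a,b)$ if $s$ lies in the $a$-th $n$-block of $w_{n+1,i}$ and $t$ in the $b$-th $n$-block of $w_{n+1,j}$. Along the matching the cells are weakly increasing in both coordinates. So the pairs with a given cell are consecutive, and each change of cell increases $a$ or $b$. A string of length $|u|$ meets at most $|u|/h_n+2$ blocks. Hence the number of occurring cells is at most $(|u|+|v|)/h_n+4$. For an occurring cell $C$ let $u_C$ and $v_C$ be the strings from the first to the last matched position of $C$, in $u$ and in $v$. The $u_C$ are pairwise disjoint, so are the $v_C$, and each lies in one $n$-block.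

**Step 2: count the pairs in cells whose two blocks have different types.** By the induction hypothesis such a cell carries at most $\frac{\vartheta_n}2(|u_C|+|v_C|)+\varepsilon_nh_n$ pairs. Summing over these cells gives at most
$$\tfrac{\vartheta_n}2(|u|+|v|)+\varepsilon_n(|u|+|v|)+4\varepsilon_nh_n .$$

**Step 3: count the pairs in cells whose two blocks have the same type.** Since each type occurs once in each $(n+1)$-word, one coordinate of such a cell determines the other. So distinct cells of this kind differ in both coordinates, hence are strictly increasing in both, and their types form a common subsequence of the two permutation words. By Lemma 3 there are fewer than $m_n$ such cells. Each carries at most $h_n$ pairs.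

**Step 4: add.**
$$L\le\Big(\tfrac{\vartheta_n}2+\varepsilon_n\Big)(|u|+|v|)+(4\varepsilon_n+m_n)h_n=\tfrac{\vartheta_{n+1}}2(|u|+|v|)+\varepsilon_{n+1}h_{n+1}.\qquad\square$$

## 4. The zero-entropy automorphism $S$ with these words as names

Let $\bar X=\prod_{n\ge0}[N_n]$ with the uniform product measure $\mu$. Read $x_n$ as the type of the $n$-block containing the present position. Then its place inside the $(n+1)$-block of type $x_{n+1}$ is $q_n(x)=\sigma_{n,x_{n+1}}^{-1}(x_n)$, and the position of the present symbol in its $n$-block is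
$$p_n(x)=\sum_{i<n}q_i(x)h_i\in[h_n].$$

For fixed $x_n$, the map $(x_0,\dots,x_{n-1})\mapsto(q_0,\dots,q_{n-1})\mapsto p_n$ is a bijection onto $[h_n]$: one recovers $x_i=\sigma_{i,x_{i+1}}(q_i)$ for $i=n-1,\dots,0$, and the second map is mixed-radix expansion. Hence
$$x\mapsto(p_n(x);x_n,x_{n+1},\dots)\tag{2}$$
is a bijection of $\bar X$ onto $[h_n]\times\prod_{i\ge n}[N_i]$ carrying $\mu$ to the uniform product measure. In particular $p_n$ is uniformly distributed on $[h_n]$.

Both $p_n$ and $h_n-1-p_n=\sum_{i<n}(N_i-1-q_i)h_i$ are non-decreasing in $n$. Let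
$$X=\{x:\ p_n(x)\to\infty,\ h_n-p_n(x)\to\infty\}.$$
It is conull, since $\mu(p_n<c)$ and $\mu(h_n-p_n\le c)$ are at most $c/h_n\to0$ for every integer $c\ge 1$. If $x_i=y_i$ for $i\ge n$, then $q_i(x)=q_i(y)$ for $i\ge n$, so $p_i(x)-p_i(y)$ is constant for $i\ge n$. So $X$ is a union of tail classes, where a tail class consists of all sequences that agree from some index on.

**Definition (the map $S$).** For $x\in X$ take $n$ with $p_n(x)<h_n-1$, and let $Sx$ be the point with $(Sx)_i=x_i$ for $i\ge n$ and $p_n(Sx)=p_n(x)+1$.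

The choice of $n$ does not matter: $q_n(Sx)=q_n(x)$ because $q_n$ depends only on $x_n,x_{n+1}$, so $p_{n+1}(Sx)=p_{n+1}(x)+1$, which says that $n+1$ gives the same point. Write $x\sim y$ if $x,y$ lie on the same $S$-orbit, and let $P(x)=x_0\in\Sigma$. Let $\mathcal P_n$ be the partition according to $(x_0,\dots,x_n)$, equivalently according to $(p_n,x_n)$. These partitions increase and separate points.

**Lemma 5.**

1. $S$ is a Borel bijection of $X$ preserving $\mu$, and it has no periodic points.
2. $x\sim y$ if and only if $x_n=y_n$ for all large $n$. $S$ is ergodic.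
3. For $a\le h_n-p_n(x)$ the word $P(x)P(Sx)\cdots P(S^{a-1}x)$ is a string of consecutive symbols of $w_{n,x_n}$.
4. $h(S)=0$.
5. The set $X_0=\{x\in X:\ h_n-p_n(x)\ge h_n/n^2\text{ for all large }n\}$ is conull.

*Proof.* (1) In the coordinates (2), $S$ is $(p;y)\mapsto(p+1;y)$ on $\{p_n<h_n-1\}$. So it maps $\{p_n<h_n-1\}$ bijectively and measure-preservingly onto $\{p_n>0\}$. As $n\to\infty$ both sets increase to $X$. If $d\ge1$, then for large $n$ we have $p_n(x)+d<h_n$, hence $p_n(S^dx)=p_n(x)+d\neq p_n(x)$.

(2) If $x_i=y_i$ for $i\ge n$ and, say, $d=p_n(x)-p_n(y)\ge0$, then $S^dy$ has the coordinates $(p_n(y)+d;y_n,y_{n+1},\dots)$ in (2), which are those of $x$. So $x=S^dy$. Conversely $S$ changes finitely many coordinates. Hence an invariant set, after a null change, is a union of tail classes, so it is measurable with respect to $(x_n,x_{n+1},\dots)$ for every $n$. By Kolmogorov's 0–1 law it is null or conull.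

(3) First, $x_0$ is the symbol at position $p_n(x)$ (counting from $0$) of $w_{n,x_n}$. This is clear for $n=0$. Position $p_{n+1}=p_n+q_nh_n$ of $w_{n+1,x_{n+1}}$ is position $p_n$ of its $q_n$-th $n$-block, whose type is $\sigma_{n,x_{n+1}}(q_n)=x_n$, so the claim passes from $n$ to $n+1$. For $i<a$ we have $p_n(x)+i<h_n$, so $S^ix$ has the same $n$-th coordinate $x_n$ and position $p_n(x)+i$.

(4) For $M>n$ we have $p_M\equiv p_n\pmod{h_n}$, so $p_n(Sx)\equiv p_n(x)+1\pmod{h_n}$, and $(Sx)_n=x_n$ unless $p_n(x)=h_n-1$. A $\mathcal P_n$-name of length $kh_n$ is therefore determined by the initial $p_n$ and by the at most $k+1$ types met. There are at most $h_nN_n^{k+1}$ such names, so $h(S,\mathcal P_n)\le\log N_n/h_n$. For $M\ge n$, $h(S,\mathcal P_n)\le h(S,\mathcal P_M)\le\log N_M/h_M\to0$ as $M\to\infty$. Since the $\mathcal P_n$ increase and generate, $h(S)=0$.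

(5) $\mu(h_n-p_n<h_n/n^2)\le1/n^2$ because $p_n$ is uniform. Apply the Borel–Cantelli lemma. $\square$

From now on $(X,\mu,S)$ is this system. It is not weakly mixing: $e(p_n(x)/h_n)$ is an eigenfunction for every $n\ge 1$. That is why we shall induce on a set $E$ later.

## 5. K-maps into $S$: close codes force equal orbits

**Definition (K-map, code).** Let $(\Omega,\nu,U)$ be an ergodic probability-preserving system on a standard space. A K-map from $U$ to $S$ is a pair of measurable maps $\gamma:\Omega\to X$, $\ell:\Omega\to\{0,1,2,\dots\}$ with $\gamma_*\nu\ll\mu$, $\gamma(U\omega)=S^{\ell(\omega)}\gamma(\omega)$ a.e., and $0<\int\ell\,d\nu<\infty$. Its code is the word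
$$F(\omega)=P(\gamma\omega)P(S\gamma\omega)\cdots P(S^{\ell(\omega)-1}\gamma\omega)\in\Sigma^*,\qquad|F(\omega)|=\ell(\omega).$$

For example, $(\mathrm{id},1)$ is a K-map from $S$ to $S$ with code $F(x)=P(x)$. For $\mu(E)>0$, the inclusion $E\subset X$ with $\ell=r_E$ is a K-map from $S_E$ to $S$, with $\int r_E\,d\mu_E=1/\mu(E)$ by Kac's lemma; its code is the $P$-name up to the next return.

We compare codes in a separable Banach space. Let $\mathbf F(\omega,w)=|w|\,1_{F(\omega)=w}$, an element of $L^1(\Omega\times\Sigma^*,\nu\times\text{counting})$. Then $\|\mathbf F\|=\int\ell\,d\nu$, and for two K-maps from $U$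
$$\|\mathbf F_1-\mathbf F_2\|=\int_{\{F_1\ne F_2\}}(\ell_1+\ell_2)\,d\nu.\tag{3}$$

**Lemma 6 (rigidity).** If $(\gamma_1,\ell_1),(\gamma_2,\ell_2)$ are K-maps from $U$ to $S$ and $\|\mathbf F_1-\mathbf F_2\|<\frac14(\|\mathbf F_1\|+\|\mathbf F_2\|)$, then $\gamma_1\omega\sim\gamma_2\omega$ for a.e. $\omega$.

This is false for an odometer in place of $S$. Let $S'$ be $x\mapsto x+1$ on the odometer group with digits in $[N_0],[N_1],\dots$, and let $P$ be the first digit. If $g$ has first digit $0$, the K-maps $(\mathrm{id},1)$ and $(x\mapsto x+g,1)$ have the same code everywhere. But $x+g$ lies on the orbit of $x$ only if $g$ is an integer. Lemma 4 is what excludes this for our $S$.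

*Proof.* **Step 1: the hypothesis makes long common subsequences.** Let $\Lambda=\int(\ell_1+\ell_2)\,d\nu$ and $a_i(k)=\sum_{j<k}\ell_i(U^j\omega)$. Fix $\omega$ outside a null set and put $x=\gamma_1\omega$, $y=\gamma_2\omega$. Since $\gamma_{i*}\nu\ll\mu$, we may take $x,y\in X_0$. Since $\gamma_i(U^j\omega)=S^{a_i(j)}\gamma_i\omega$, the prefix $u_k$ of length $a_1(k)$ of the forward $P$-name of $x$ is $F_1(\omega)F_1(U\omega)\cdots F_1(U^{k-1}\omega)$. Likewise let $v_k$ be the prefix of length $a_2(k)$ for $y$. By Birkhoff's theorem $(a_1(k)+a_2(k))/k\to\Lambda$. Keeping the blocks with $F_1(U^j\omega)=F_2(U^j\omega)$ we get a common subsequence, so by (3) and the hypothesis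
$$\frac1kL(u_k,v_k)\ge\frac1k\sum_{j<k}\Big(\frac{\ell_1+\ell_2}2\,1_{F_1=F_2}\Big)(U^j\omega)\longrightarrow\frac12\int_{\{F_1=F_2\}}(\ell_1+\ell_2)\,d\nu>\frac38\Lambda .$$

**Step 2: different orbits make them short.** Suppose $x\not\sim y$. By Lemma 5(2), $x_n\ne y_n$ for infinitely many $n$. Let $k_n=\lfloor h_n/(2\Lambda n^2)\rfloor\to\infty$. For large $n$ we have $a_1(k_n)+a_2(k_n)\le h_n/n^2$, which is at most $h_n-p_n(x)$ and $h_n-p_n(y)$, because $x,y\in X_0$. By Lemma 5(3), $u_{k_n}$ and $v_{k_n}$ are strings in $w_{n,x_n}$ and $w_{n,y_n}$. For infinitely many $n$, Lemma 4 and $\vartheta_n<\frac12$ give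
$$L(u_{k_n},v_{k_n})\le\tfrac14\big(a_1(k_n)+a_2(k_n)\big)+\varepsilon_nh_n .$$
Since $\varepsilon_nh_n/k_n\sim2\Lambda n^2\varepsilon_n\to0$, dividing by $k_n$ and comparing with Step 1 gives $\frac38\Lambda\le\frac14\Lambda$, a contradiction. $\square$

Let $\mathcal K$ be the set of K-maps $(\gamma,\kappa)$ from $S$ to $S$. Write $\gamma\equiv\gamma'$ if $\gamma x\sim\gamma'x$ for a.e. $x$. This is an equivalence relation.

**Lemma 7.** $\mathcal K/\!\equiv$ is countable.

*Proof.* Otherwise, since $\|\mathbf F\|=\int\kappa>0$, for some $j$ there are uncountably many pairwise inequivalent elements with $\|\mathbf F\|\ge1/j$. By Lemma 6 any two of their $\mathbf F$'s have distance at least $\frac14\cdot\frac2j=\frac1{2j}$. This is impossible in the separable space $L^1(X\times\Sigma^*)$. $\square$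

Fix a countable set $\Gamma\subset\mathcal K$ containing exactly one representative of each class other than the class of $\mathrm{id}$. For $\gamma\in\Gamma$ the set $\{x:\gamma x\sim x\}$ is invariant, because $\gamma Sx\sim\gamma x$ and $Sx\sim x$. It is not conull, since $\gamma\not\equiv\mathrm{id}$. By ergodicity it is null:
$$\gamma x\not\sim x\ \text{ for a.e. }x\qquad(\gamma\in\Gamma).\tag{4}$$

**Definition (pull-back).** For $(\gamma,\kappa)\in\mathcal K$ and $\psi:X\to H$ put $\gamma^*\psi(x)=\psi^{(\kappa(x))}(\gamma x)$.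

For the inclusion of $E$, a K-map from $S_E$, the same formula gives $\psi_E$. The pull-back does not depend on the choice of $\psi$ in its a.e.-class, since $(S^i\gamma)_*\mu\ll\mu$. It is additive in $\psi$ and commutes with homomorphisms of $H$. With $\kappa_n:=\kappa^{(n)}$ we have $\gamma S^ix=S^{\kappa_i(x)}\gamma x$, so the cocycle identity gives
$$(\gamma^*\psi)^{(n)}(x)=\psi^{(\kappa_n(x))}(\gamma x),\qquad\kappa_n\to\infty\ \text{a.e.},\tag{5}$$
the latter because $\kappa_n/n\to\int\kappa>0$.

**Lemma 8.** If $\gamma\equiv\gamma'$, then $\gamma^*\psi\simeq\gamma'^*\psi$.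

*Proof.* Write $\gamma'x=S^{t(x)}\gamma x$; the integer $t(x)$ is unique and measurable because $S$ has no periodic points. Computing $\gamma'Sx$ in two ways gives $S^{\kappa'(x)+t(x)}\gamma x=S^{t(Sx)+\kappa(x)}\gamma x$, hence $\kappa'(x)+t(x)=\kappa(x)+t(Sx)$. With $v(x)=\psi^{(t(x))}(\gamma x)$,
$$v(x)+\gamma'^*\psi(x)=\psi^{(t(x)+\kappa'(x))}(\gamma x)=\psi^{(\kappa(x)+t(Sx))}(\gamma x)=\gamma^*\psi(x)+v(Sx).\qquad\square$$

## 6. A Kakutani equivalence between extensions of $S$ covers a self-map of $S$

**Proposition 9.** Let $K$ be a compact connected metrizable abelian group and $\psi,\psi':X\to K$ measurable, with $T=S\ltimes\psi$ and $T'=S\ltimes\psi'$ ergodic and Kakutani equivalent. Then there are $\gamma\in\Gamma\cup\{\mathrm{id}\}$ and $a\in\operatorname{Hom}(K,K)$ with $\gamma^*\psi'\simeq a\circ\psi$.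

*Proof.* Let $\Phi:A\to B$ be an isomorphism of $T_A$ with $T'_B$, where $A,B\subset X\times K$.

**Step 1: extend $\Phi$ to the whole space, so that fiber translations act again.** Let $r(z)=\min\{n\ge0:T^nz\in A\}$ and $\hat\Phi(z)=\Phi(T^{r(z)}z)$. Let $\ell(z)$ be the $T'$-return time of $\Phi z$ to $B$ if $z\in A$, and $\ell(z)=0$ otherwise. Then
$$\hat\Phi(Tz)=T'^{\,\ell(z)}\hat\Phi(z).\tag{6}$$
Indeed, if $z\notin A$, then $z$ and $Tz$ have the same first entry point in $A$, and both sides are $\hat\Phi(z)$. If $z\in A$, then the first entry point of $Tz$ is $T_Az$, and $\hat\Phi(Tz)=\Phi T_Az=T'_B\Phi z=T'^{\,\ell(z)}\hat\Phi(z)$. If $m(N)=0$, then $\hat\Phi^{-1}N\subset\bigcup_{r\ge0}T^{-r}\Phi^{-1}N$ is null, so $\hat\Phi_*m\ll m$. The map $\Phi$ scales measure by $m(B)/m(A)$, so by Kac's lemma $\int\ell\,dm=\frac{m(A)}{m(B)}\int_Br_B\,dm=m(A)/m(B)$. Put $\eta=\pi\hat\Phi$. Then $(\eta,\ell)$ is a K-map from $T$ to $S$. Let $F$ be its code.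

**Step 2: show that the base orbit of $\eta(x,k)$ does not depend on $k$.** Since $\tau_g$ preserves $m$ and commutes with $T$, the pair $(\eta\circ\tau_g,\ell\circ\tau_g)$ is a K-map from $T$ with code $F\circ\tau_g$, and its $\mathbf F$ is the translate of $\mathbf F$. Translation by $g$ is an isometry of $L^1(X\times K\times\Sigma^*)$, and $\|f\circ\tau_g-f\|\to0$ as $g\to0$: this is clear for finite sums of functions $1_C(x)\,c(k)\,1_{\{w\}}$ with $c$ continuous, and these are dense. So for $g$ near $0$ the distance is less than $\frac14\cdot2\int\ell$, and Lemma 6 applies. Hence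
$$G_0=\{g\in K:\ \eta(\tau_gz)\sim\eta(z)\ \text{for a.e. }z\}$$
contains a neighborhood of $0$. It is a subgroup, because the $\tau_g$ preserve $m$. An open subgroup is closed, so $G_0=K$ by connectedness. By Fubini, $\eta(x,k)\sim\eta(x,k')$ for a.e. $(x,k,k')$. Fix $k_0$ such that $\gamma_0(x):=\eta(x,k_0)$ satisfies $\eta(x,k)\sim\gamma_0(x)$ for a.e. $(x,k)$. Write $\eta(x,k)=S^{n_0(x,k)}\gamma_0(x)$, with $n_0$ measurable and unique.

**Step 3: correct $\gamma_0$ to a K-map of the base.** We must choose a good point on the orbit of $\gamma_0(x)$. We do not know that $n_0(x,\cdot)$ is integrable, so we use a median instead of a mean. For an integer-valued random variable $\xi$ on $(K,\lambda)$ let $\operatorname{med}\xi=\min\{t\in\mathbb Z:\lambda(\xi\le t)\ge\frac12\}$. It depends only on the law of $\xi$, it is monotone under a.s. inequalities, and $\operatorname{med}(\xi+j)=\operatorname{med}\xi+j$ for $j\in\mathbb Z$. Let $M(x)=\operatorname{med}n_0(x,\cdot)$, $\gamma_1x=S^{M(x)}\gamma_0x$ and $n=n_0-M$. Then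
$$\eta(x,k)=S^{n(x,k)}\gamma_1x,\qquad\operatorname{med}n(x,\cdot)=0\quad\text{for a.e. }x .$$

First, $\gamma_{1*}\mu\ll\mu$. If $\mu(N)=0$, then $\tilde N=\bigcup_jS^jN$ is null, and $\gamma_1x\in N$ implies $\eta(x,k)\in\tilde N$ for a.e. $k$. Since $\eta_*m\ll\mu$, the set $\gamma_1^{-1}N$ is null.

Second, for a.e. $z=(x,k)$ we have $\gamma_1Sx\sim\eta(Tz)\sim\eta(z)\sim\gamma_1x$. So $\gamma_1Sx=S^{\kappa(x)}\gamma_1x$ with $\kappa:X\to\mathbb Z$ measurable. Now $\eta(Tz)=S^{n(Tz)}\gamma_1Sx=S^{n(Tz)+\kappa(x)}\gamma_1x$ and $\eta(Tz)=S^{\ell(z)}\eta(z)=S^{\ell(z)+n(z)}\gamma_1x$. Since $S$ has no periodic points,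
$$n(z)+\ell(z)=\kappa(x)+n(Tz)\qquad\text{for a.e. }z=(x,k).\tag{7}$$

Third, $\kappa\ge0$. By (7) and $\ell\ge0$, for a.e. $x$ we have $n(x,k)\le\kappa(x)+n(Sx,k+\psi(x))$ for a.e. $k$. Take medians in $k$. By translation invariance of $\lambda$ the law of $n(Sx,\cdot+\psi(x))$ is that of $n(Sx,\cdot)$, so $0\le\kappa(x)+0$.

Fourth, $\int\kappa\,d\mu=\int\ell\,dm$. Summing (7) along the orbit, $\frac1N\kappa^{(N)}(x)=\frac1N\sum_{j<N}\ell(T^jz)+\frac1N(n(z)-n(T^Nz))$. By Birkhoff's theorem, for non-negative functions, the left side tends a.e. to $\int\kappa\in[0,\infty]$. On the right the first term tends to $\int\ell$, and the last tends to $0$ in measure because $n\circ T^N$ has the same law as $n$. So the two integrals agree and lie in $(0,\infty)$.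

Hence $(\gamma_1,\kappa)\in\mathcal K$.

**Step 4: show that the fiber maps are affine and read off the cocycle equation.** Let $\Psi(z)=T'^{-n(z)}\hat\Phi(z)$. Its first coordinate is $S^{-n(z)}\eta(z)=\gamma_1x$; write $\Psi(x,k)=(\gamma_1x,\rho(x,k))$. By (6) and (7), $\Psi(Tz)=T'^{-n(Tz)+\ell(z)+n(z)}\Psi(z)=T'^{\,\kappa(x)}\Psi(z)$. The second coordinate of this says
$$\rho(Tz)=\rho(z)+\gamma_1^*\psi'(x)\qquad\text{a.e.}\tag{8}$$
For $g\in K$ let $D_g=\rho\circ\tau_g-\rho$. The points $z$ and $\tau_gz$ have the same $x$, so (8) at both points gives $D_g\circ T=D_g$. By ergodicity $D_g$ is a.e. equal to a constant $a(g)$. From $D_{g+h}=D_g\circ\tau_h+D_h$ we see that $a$ is a homomorphism. It is continuous: for each character $\chi$ (continuous homomorphism $K\to\mathbb T$), $|e(\chi a(g))-1|=\|e(\chi\rho)\circ\tau_g-e(\chi\rho)\|_1\to0$ as $g\to0$, and the characters define the topology of $K$. The function $\rho(x,k)-a(k)$ is invariant under every $\tau_g$, so by Fubini it equals some $f(x)$ a.e. Inserting $\rho(x,k)=a(k)+f(x)$ in (8) gives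 $a(k)+a(\psi(x))+f(Sx)=a(k)+f(x)+\gamma_1^*\psi'(x)$, that is,
$$\gamma_1^*\psi'=a\circ\psi+f\circ S-f .$$
Finally replace $\gamma_1$ by the representative of its class in $\Gamma\cup\{\mathrm{id}\}$; by Lemma 8 the relation $\gamma^*\psi'\simeq a\circ\psi$ persists. $\square$

## 7. A generic set $E$ and a generic cocycle $\varphi$

By Proposition 9 only countably many $\gamma$ and countably many pairs of characters have to be excluded, which suits the Baire category theorem. We need a criterion for "not a coboundary" that is open in the data. For measurable $\xi:X\to\mathbb T$ let $V_\xi f=e(\xi)\,f\circ S$, a unitary operator on $L^2(\mu)$. Then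
$$\langle V_\xi^nf,f\rangle=\int e(\xi^{(n)})\,f\circ S^n\,\bar f\,d\mu .$$
Fix a countable dense set $\mathcal D\subset L^2(\mu)$ of bounded functions.

**Lemma 10.** If $\xi$ is a coboundary, there is $f\in\mathcal D$ with $|\langle V_\xi^nf,f\rangle|>\frac12$ for all $n\ge1$.

*Proof.* If $\xi=b\circ S-b$, then $f_0=e(-b)$ is a unit vector with $V_\xi f_0=f_0$. Take $f\in\mathcal D$ with $\|f-f_0\|<\frac1{10}$. Then $|\langle V_\xi^nf,f\rangle-1|\le|\langle V_\xi^n(f-f_0),f\rangle|+|\langle V_\xi^nf_0,f-f_0\rangle|\le0.11+0.1$. $\square$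

**Lemma 11 (variance bound).** Let $(\gamma,\kappa)\in\mathcal K$, $n\ge1$, and $O(x)=\{S^i\gamma x:0\le i<\kappa_n(x)\}\cup\{S^ix:0\le i<n\}$. Let $\delta_j$ be the $\mu\otimes\mu$-measure of the set of pairs $(x,x')$ such that some atom of $\mathcal P_j$ meets both $O(x)$ and $O(x')$. Then $\delta_j\to0$. Moreover, let $\zeta=(\zeta_Q)_{Q\in\mathcal P_j}$ be independent random variables, let $Y(x,\zeta)$ be jointly measurable with $|Y|\le1$ and depend only on $x$ and the $\zeta_Q$ with $Q\cap O(x)\ne\emptyset$, and let $|H|\le M$. Then $I=\int Y(x,\zeta)H(x)\,d\mu(x)$ satisfies $\mathbb E|I-\mathbb EI|^2\le2M^2\delta_j$.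

*Proof.* For fixed $x$ the union $C$ of the orbits of $x$ and $\gamma x$ is countable. If $O(x)\cap O(x')\neq\emptyset$, then $x'\in C$ or $\gamma x'\in C$, and the set of such $x'$ is null, since $\mu$ is non-atomic and $\gamma_*\mu\ll\mu$. So for a.e. pair the finite sets $O(x),O(x')$ are disjoint, and then no atom of $\mathcal P_j$ meets both once $j$ is large. The sets of pairs defining $\delta_j$ decrease with $j$, so $\delta_j\to0$. For the second claim,
$$\mathbb E|I-\mathbb EI|^2=\iint\operatorname{Cov}\big(Y(x),Y(x')\big)H(x)\overline{H(x')}\,d\mu(x)\,d\mu(x').$$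
If no atom meets both $O(x)$ and $O(x')$, then $Y(x)$ and $Y(x')$ are independent and the covariance is $0$. Otherwise its modulus is at most $2$. $\square$

**Lemma 12.** There is $E\subset X$ with $\mu(E)>0$ and $S_E$ weakly mixing.

*Proof.* **Step 1: set up the category argument.** Work in the measure algebra of $(X,\mu)$ with the complete metric $\mu(A\triangle A')$. For $f\in\mathcal D$, $\eta\in\{\frac13,\frac14,\dots\}$ and $J=[\eta,1-\eta]$ let
$$\mathcal U_{f,\eta}=\Big\{A:\ \exists n\ge1\ \ \sup_{t\in J}|\langle V^n_{t1_A}f,f\rangle|<\tfrac12\Big\}.$$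
The supremum stands inside the definition because there are uncountably many $t$, while the Baire theorem handles countably many conditions. The set is open: for fixed $n$ the inner product $\int e(t1_A^{(n)})f\circ S^n\bar f\,d\mu$ is jointly continuous in $(A,t)$, and $J$ is compact.

**Step 2: density, choice of parameters.** Fix $A_0$ and $\epsilon\in(0,\frac12)$, and let $M=\|f\|_\infty^2$. Since $|1-\epsilon+\epsilon e(\pm t)|^2=1-2\epsilon(1-\epsilon)(1-\cos2\pi t)$, we have $|1-\epsilon+\epsilon e(\pm t)|\le\rho:=|1-\epsilon+\epsilon e(\eta)|<1$ for $t\in J$. Choose in turn $n$ with $M\rho^n<\frac1{16}$; a finite $J_0\subset J$ such that each $t\in J$ has $t'\in J_0$ with $2\pi nM|t-t'|<\frac18$; and $j$ with $M\mu(B_j)<\frac1{16}$ and $128|J_0|M^2\delta_j<\frac14$. Here $\delta_j$ is as in Lemma 11 for $(\mathrm{id},1)$ and $n$, and $B_j$ is the set of $x$ for which $x,\dots,S^{n-1}x$ do not lie in distinct atoms of $\mathcal P_j$. We have $\mu(B_j)\to0$ because $S$ has no periodic points and the $\mathcal P_j$ increase and separate points.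

**Step 3: density, random perturbation.** Let $\zeta_Q\in\{0,1\}$, $Q\in\mathcal P_j$, be i.i.d. with $\mathbb P(\zeta_Q=1)=\epsilon$, and put $A=A_0\triangle\bigcup_{\zeta_Q=1}Q$. Let $Y_t=e(t1_A^{(n)})$ and $I(t)=\int Y_t\,f\circ S^n\bar f\,d\mu=\langle V^n_{t1_A}f,f\rangle$. At a point of an atom $Q$ we have $1_A=\zeta_Q$ off $A_0$ and $1_A=1-\zeta_Q$ on $A_0$. So for $x\notin B_j$ independence gives $|\mathbb EY_t(x)|=\prod_{i<n}|1-\epsilon+\epsilon e(\pm t)|\le\rho^n$. Hence $|\mathbb EI(t)|\le M\rho^n+M\mu(B_j)<\frac18$ for $t\in J$. By Lemma 11 and Chebyshev, $\mathbb P(|I(t)-\mathbb EI(t)|\ge\frac18)\le64\cdot2M^2\delta_j$. So with probability greater than $\frac34$ we have $|I(t)-\mathbb EI(t)|<\frac18$ for all $t\in J_0$. Since $\mathbb E\mu(A\triangle A_0)=\epsilon$, Markov's inequality gives $\mu(A\triangle A_0)<2\epsilon$ with probability at least $\frac12$. Take a realization with both properties. Because $0\le1_A^{(n)}\le n$, we have $|I(t)-I(t')|\le2\pi nM|t-t'|$. So $\sup_J|I|\le\frac18+\frac18+\frac18=\frac38$, and $A\in\mathcal U_{f,\eta}$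 is within $2\epsilon$ of $A_0$.

**Step 4: conclusion.** By the Baire category theorem pick $E\in\bigcap_{f,\eta}\mathcal U_{f,\eta}$. By Lemma 10, $t1_E$ is not a coboundary for any $t\in(0,1)$. In particular $\mu(E)>0$, since $0$ is a coboundary. If the ergodic map $S_E$ had an eigenvalue $e(t)$ with $t\in(0,1)$, it would have an eigenfunction $e(b)$ with $b\circ S_E-b=t=(t1_E)_E$, and by Lemma 1 $t1_E$ would be a coboundary. So $S_E$ is weakly mixing. $\square$

From now on fix any $E$ with $\mu(E)>0$ and $S_E$ weakly mixing, and put $u=1_E$, an integer-valued function. If $su\simeq0$ for some $s\in\mathbb T$, then by Lemma 1 the constant $s=(su)_E$ is an $S_E$-coboundary, so $e(s)$ is an eigenvalue of $S_E$. Hence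
$$su\simeq0\ \Longrightarrow\ s=0\qquad(s\in\mathbb T).\tag{9}$$

**Lemma 13.** Let $K$ be a compact metrizable abelian group. There is a measurable $\varphi:X\to K$ such that for all characters $\chi\ne0$ and $\chi'$ of $K$ and all $s,t\in\mathbb T$:

* (a) $\chi\varphi+su$ is not a coboundary;
* (b) for every $\gamma\in\Gamma$, $\gamma^*(\chi\varphi)-\chi'\varphi+t\,\gamma^*u+su$ is not a coboundary.

*Proof.* **Step 1: set up the category argument.** Let $\mathcal G=L^0(X,K)$ with the complete metric $\int d_K(\varphi,\varphi')\,d\mu$, where $d_K\le1$ is a metric for $K$. Call a triple $(\gamma,\chi,\chi')$ admissible if $\chi\ne0$ and either $\gamma\in\Gamma$ and $\chi'$ is arbitrary, or $\gamma=\mathrm{id}$ and $\chi'=0$. There are countably many, since $\Gamma$ is countable and $K$ has countably many characters. For $\theta=(s,t)\in\mathbb T^2$ put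
$$\xi_{\varphi,\theta}=\gamma^*(\chi\varphi)-\chi'\varphi+t\gamma^*u+su .$$
Statement (a) is the case $\gamma=\mathrm{id}$, $\chi'=0$, $t=0$. By Lemma 10 and the Baire theorem it suffices to show that for each admissible triple and each $f\in\mathcal D$ the set
$$\mathcal U=\Big\{\varphi\in\mathcal G:\ \exists n\ge1\ \ \sup_{\theta\in\mathbb T^2}|\langle V^n_{\xi_{\varphi,\theta}}f,f\rangle|<\tfrac12\Big\}$$
is open and dense.

**Step 2: $\mathcal U$ is open.** By (5),
$$\xi^{(n)}_{\varphi,\theta}(x)=(\chi\varphi)^{(\kappa_n(x))}(\gamma x)-(\chi'\varphi)^{(n)}(x)+t\,u^{(\kappa_n(x))}(\gamma x)+s\,u^{(n)}(x).$$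
Let $\varphi_k\to\varphi$ in measure and $\theta_k\to\theta$. Since $(S^i\gamma)_*\mu\ll\mu$, also $\varphi_k\circ S^i\gamma\to\varphi\circ S^i\gamma$ in measure for each $i$. On $\{\kappa_n\le r\}$ only finitely many $i$ occur, and $\mu(\kappa_n>r)\to0$ as $r\to\infty$. So $\xi^{(n)}_{\varphi_k,\theta_k}\to\xi^{(n)}_{\varphi,\theta}$ in measure, and the inner product is jointly continuous in $(\varphi,\theta)$. Since $\mathbb T^2$ is compact, $\mathcal U$ is open.

**Step 3: density, choice of parameters.** Fix $\varphi_0\in\mathcal G$ and $\epsilon\in(0,1)$, and let $M=\|f\|_\infty^2$. Choose $n$ with $M\int(1-\epsilon)^{\kappa_n}\,d\mu<\frac1{16}$; this is possible because $\kappa_n\to\infty$ a.e. Let $H_\theta=e(\xi^{(n)}_{\varphi_0,\theta})\,f\circ S^n\,\bar f$. The map $\theta\mapsto H_\theta$ is continuous into $L^1$, so there is a finite $\Theta_0\subset\mathbb T^2$ such that every $\theta$ has $\theta'\in\Theta_0$ with $\|H_\theta-H_{\theta'}\|_1<\frac18$. Call $x$ $j$-good if the points $S^i\gamma x$, $0\le i<\kappa_n(x)$, lie in distinct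 atoms of $\mathcal P_j$ and, in case $\chi'\ne0$, none of these atoms contains a point $S^ix$ with $0\le i<n$. If $\chi'\ne0$, then $\gamma\in\Gamma$ and $\gamma x\not\sim x$ a.e. by (4). Together with the absence of periodic points this shows that a.e. $x$ is $j$-good for all large $j$. Let $B_j$ be the set of points that are not $j$-good, and choose $j$ with $M\mu(B_j)<\frac1{16}$ and $128|\Theta_0|M^2\delta_j<\frac14$, with $\delta_j$ from Lemma 11 for this $\gamma$ and $n$.

**Step 4: density, random perturbation.** Let $\zeta_Q\in K$, $Q\in\mathcal P_j$, be i.i.d. with law $(1-\epsilon)\delta_0+\epsilon\lambda$, where here $\delta_0$ is the point mass at $0\in K$. Put $\zeta(x)=\zeta_{Q}$ for $x\in Q$, and $\varphi=\varphi_0+\zeta$. Then $I(\theta):=\langle V^n_{\xi_{\varphi,\theta}}f,f\rangle=\int YH_\theta\,d\mu$ with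
$$Y(x)=e\Big(\sum_{i<\kappa_n(x)}\chi\zeta(S^i\gamma x)-\sum_{i<n}\chi'\zeta(S^ix)\Big),$$
which does not depend on $\theta$. The number $\mathbb EY(x)$ is a product over atoms of factors of modulus at most $1$. For $j$-good $x$, $\kappa_n(x)$ of the factors equal $\mathbb Ee(\chi\zeta_Q)=(1-\epsilon)+\epsilon\int e(\chi)\,d\lambda=1-\epsilon$, as $\chi\ne0$. So $|\mathbb EI(\theta)|\le M\int(1-\epsilon)^{\kappa_n}d\mu+M\mu(B_j)<\frac18$ for every $\theta$. By Lemma 11 and Chebyshev, $|I(\theta)-\mathbb EI(\theta)|<\frac18$ for all $\theta\in\Theta_0$ with probability greater than $\frac34$. Since $\mathbb E\mu(\zeta\ne0)\le\epsilon$, Markov's inequality gives $\mu(\varphi\ne\varphi_0)<2\epsilon$ with probability at least $\frac12$. For a realization with both properties, $|I(\theta)-I(\theta')|\le\|H_\theta-H_{\theta'}\|_1$ gives $\sup_\theta|I(\theta)|\le\frac38$. So $\varphi\in\mathcal U$, and $\varphi$ is within $2\epsilon$ of $\varphi_0$. $\square$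

**Lemma 14.** Let $\varphi$ be as in Lemma 13, $\gamma\in\Gamma\cup\{\mathrm{id}\}$, $\chi\ne0$ and $\chi'$ characters of $K$, and $s,t\in\mathbb T$. If $\gamma^*(\chi\varphi+tu)\simeq\chi'\varphi+su$, then $\gamma=\mathrm{id}$, $\chi'=\chi$ and $s=t$.

*Proof.* If $\gamma\in\Gamma$, then $\gamma^*(\chi\varphi)-\chi'\varphi+t\gamma^*u-su$ is a coboundary, against Lemma 13(b). So $\gamma=\mathrm{id}$ and $(\chi-\chi')\varphi+(t-s)u\simeq0$. By Lemma 13(a), $\chi=\chi'$. Then $t=s$ by (9). $\square$

## 8. The family $T_c$: Theorem A and Theorem B, parts 1–3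

Let $K$ be as in Theorem B, and $E,u,\varphi$ as in Section 7. For $c\in K$ let $\psi_c=\varphi+cu$, where $cu$ equals $c$ on $E$ and $0$ off $E$. Since $u_E=1$,
$$T_c:=(S\ltimes\psi_c)_{E\times K}=S_E\ltimes(\varphi_E+c):\ (x,k)\mapsto(S_Ex,\;k+\varphi_E(x)+c)\tag{10}$$
on the standard non-atomic probability space $(E\times K,\mu_E\times\lambda)$. So $T_c=\tau_cT_0$, as the mechanism (1) wants.

**Part 1, weak mixing.** Let $F\in L^2$ with $F\circ T_c=e(s)F$, and expand $F=\sum_\chi F_\chi(x)e(\chi(k))$ over the characters of $K$. Comparing coefficients,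
$$F_\chi(S_Ex)\,e\big(\chi\varphi_E(x)+\chi(c)-s\big)=F_\chi(x).$$
Suppose $\chi\ne0$ and $F_\chi\ne0$. Then $|F_\chi|$ is $S_E$-invariant, hence a positive constant, and writing $F_\chi/|F_\chi|=e(-b)$ we get $\chi\varphi_E+\chi(c)-s=b\circ S_E-b$. The left side is $(\chi\varphi+(\chi(c)-s)u)_E$. By Lemma 1, $\chi\varphi+(\chi(c)-s)u$ is a coboundary, against Lemma 13(a). Hence $F=F_0(x)$ with $F_0\circ S_E=e(s)F_0$, and $F$ is constant because $S_E$ is weakly mixing. So $T_c$ is weakly mixing. By Lemma 2, $S\ltimes\psi_c$ is ergodic.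

**Part 1, entropy.** By Abramov's formula $h(S_E)=h(S)/\mu(E)$ (Dokl. Akad. Nauk SSSR 128 (1959)) and Lemma 5(4), $h(S_E)=0$. It remains to see that the fibers add no entropy. Enumerate the characters $\chi_1,\chi_2,\dots$ of $K$. Let $\mathcal Q_d$ be the partition of $K$ according to which of the $2^d$ dyadic arcs of $\mathbb T$ contains $\chi_i(k)$, for $i\le d$. Let $\mathcal R_d$ be increasing finite partitions generating the $\sigma$-algebra $\mathcal B_E$ of $E$, and $\xi=\mathcal R_d\times\mathcal Q_d$. As $d\to\infty$ these partitions increase and generate, because characters separate points. So it suffices to show $h(T_c,\xi)=0$ for each $d$. Write $T=T_c$, $\zeta_0^{k-1}=\bigvee_{i<k}T^{-i}\zeta$ for a partition $\zeta$, and $\eta_j=\pi^{-1}\mathcal R_j$. For $N\ge1$,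
$$H(\xi_0^{Nk-1})\le H\big((\eta_j)_0^{Nk-1}\big)+\sum_{i<N}H\big(T^{-ik}\xi_0^{k-1}\,\big|\,T^{-ik}\eta_j\big)=H\big((\eta_j)_0^{Nk-1}\big)+N\,H(\xi_0^{k-1}|\eta_j).$$
Dividing by $Nk$ and letting $N\to\infty$, $h(T,\xi)\le h(S_E,\mathcal R_j)+\frac1kH(\xi_0^{k-1}|\eta_j)=\frac1kH(\xi_0^{k-1}|\eta_j)$. Letting $j\to\infty$, $h(T,\xi)\le\frac1kH(\xi_0^{k-1}|\pi^{-1}\mathcal B_E)$. On each fiber, $\xi_0^{k-1}$ is a join of $k$ translates of $\mathcal Q_d$. For each $i\le d$ the $k$ translated dyadic partitions of the circle have together at most $k2^d$ endpoints, hence cut it into at most $k2^d$ arcs. So the join has at most $(k2^d)^d$ atoms, and $h(T,\xi)\le\frac dk\log(k2^d)\to0$ as $k\to\infty$. Thus $h(T_c)=0$.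

**Part 2.** Suppose $(T_c)_A\cong(T_{c'})_B$ with $A,B\subset E\times K$ of positive measure. By (10), inducing in stages gives $(T_c)_A=(S\ltimes\psi_c)_A$ and $(T_{c'})_B=(S\ltimes\psi_{c'})_B$. So the ergodic maps $S\ltimes\psi_c$ and $S\ltimes\psi_{c'}$ are Kakutani equivalent, and Proposition 9 gives $\gamma\in\Gamma\cup\{\mathrm{id}\}$ and $a\in\operatorname{Hom}(K,K)$ with $\gamma^*\psi_{c'}\simeq a\psi_c$. Apply a character $\chi\ne0$:
$$\gamma^*\big(\chi\varphi+\chi(c')u\big)\simeq(\chi a)\varphi+\chi a(c)\,u .$$
Lemma 14 gives $\chi a=\chi$ and $\chi(c')=\chi a(c)=\chi(c)$. Characters separate points, so $c=c'$. The converse is trivial.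

**Part 3, (iii)$\Rightarrow$(i).** Let $c'-c=\beta(g_0)$. The map $\Theta(x,k,\theta)=(x,k+\beta(\theta),\theta)$ is a measure-preserving bijection, and
$$\Theta(T_c\times R)(x,k,\theta)=\big(S_Ex,\ k+\varphi_E(x)+c+\beta(\theta)+\beta(g_0),\ \theta+g_0\big)=(T_{c'}\times R)\Theta(x,k,\theta).$$

**Part 3, (i)$\Rightarrow$(ii).** The products are ergodic, being products of a weakly mixing and an ergodic automorphism. Isomorphic ergodic automorphisms are Kakutani equivalent: take $A$ and $B$ to be the whole spaces.

**Part 3, (ii)$\Rightarrow$(iii).** The point is that $T_c\times R$ is itself an induced extension of $S$, by the larger group $K'=K\times G$, which is compact, connected, metrizable and abelian. Let $\Psi_c=(\psi_c,g_0u):X\to K'$. Since $(g_0u)_E=g_0$, we have $T_c\times R=(S\ltimes\Psi_c)_{E\times K'}$. This is ergodic, so $S\ltimes\Psi_c$ is ergodic by Lemma 2, and likewise $S\ltimes\Psi_{c'}$. As in Part 2, these two are Kakutani equivalent. Proposition 9 for $K'$ gives $\gamma\in\Gamma\cup\{\mathrm{id}\}$ and $a\in\operatorname{Hom}(K',K')$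 with $\gamma^*\Psi_{c'}\simeq a\Psi_c$. Write the $K$-component of $a(k,\theta)$ as $a_1(k)+\beta(\theta)$ with $a_1\in\operatorname{Hom}(K,K)$ and $\beta\in\operatorname{Hom}(G,K)$. For a character $\chi\ne0$ of $K$,
$$\gamma^*\big(\chi\varphi+\chi(c')u\big)\simeq(\chi a_1)\varphi+\big(\chi a_1(c)+\chi\beta(g_0)\big)u .$$
Lemma 14 gives $\chi a_1=\chi$ and $\chi(c')=\chi(c)+\chi\beta(g_0)$. This holds for all $\chi\neq0$, so $c'-c=\beta(g_0)$. $\square$

**Proof of Theorem A.** Take $K=\mathbb T$, $T_1=T_0$ and $T_2=T_\alpha$. Both are weakly mixing with zero entropy by Part 1. The map $(x,k,\theta)\mapsto(x,k+\theta,\theta)$ conjugates $T_1\times R_\alpha$ to $T_2\times R_\alpha$; this is (1). Since $\alpha\ne0$ in $\mathbb T$, $T_1$ and $T_2$ are not Kakutani equivalent by Part 2. The mixing theorems quoted in the next section are not used. $\square$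

## 9. Mixing representatives and continuum many automorphisms

Only here do we quote two deeper results. The first is N. Friedman, D. Ornstein, *Ergodic transformations induce mixing transformations*, Adv. Math. 10 (1973), 147–163: for every ergodic automorphism $S$ of a non-atomic Lebesgue probability space there is a set $E$ of positive measure with $S_E$ mixing. The second is D. Rudolph, *$k$-fold mixing lifts to weakly mixing isometric extensions*, Ergodic Theory Dynam. Systems 5 (1985), 445–447: a weakly mixing compact group extension of a mixing automorphism is mixing.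

**Proof of Theorem B, part 4.** After Lemma 12 we used only that $\mu(E)>0$ and $S_E$ is weakly mixing. By Friedman and Ornstein we may choose $E$ with $S_E$ mixing, and parts 1–3 hold for the resulting family. By (10) and part 1, each $T_c$ is a weakly mixing compact group extension of the mixing automorphism $S_E$. By Rudolph it is mixing. $\square$

**Proof of Corollary C.** Let $Q$ act on $Y$. As $Q$ is ergodic and not weakly mixing, it has an eigenvalue $e(\alpha)$ with $\alpha\ne0$ in $\mathbb T$, so there is a measurable $b:Y\to\mathbb T$ with $b\circ Q=b+\alpha$. Take $K=\mathbb T^{\mathbb N}$ in Theorem B. For $\omega\in\{0,1\}^{\mathbb N}$ let $c_\omega=(\omega_i\alpha)_i\in K$; these points are pairwise distinct. The map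
$$(x,k,y)\mapsto\big(x,\ k+(\omega_ib(y))_i,\ y\big)$$
is a measure-preserving bijection. It conjugates $T_0\times Q$ to $T_{c_\omega}\times Q$, because $\omega_ib(Qy)=\omega_ib(y)+\omega_i\alpha$ for every $i$. So all products $T_{c_\omega}\times Q$ are isomorphic to $T_0\times Q$. By Theorem B the $T_{c_\omega}$ are pairwise non-Kakutani-equivalent (part 2), weakly mixing with zero entropy (part 1), and can be taken mixing (part 4). Finally, there are only $2^{\aleph_0}$ automorphisms of a standard probability space modulo null sets, so no larger family exists. $\square$
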